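\title{Path connectedness of the visual boundary\\ is not an invariant of a CAT(0) group}

\begin{abstract}
We construct a one-ended group $G$, an amalgam of two copies of $\pi_1\Sigma\times\mathbb Z$ over a cyclic subgroup, and a two-parameter family of proper one-ended $\mathrm{CAT}(0)$ spaces $X_{\beta_1,\beta_2}$ on which $G$ acts geometrically. The visual boundary of $X_{0,0}$ is path connected, and the visual boundary of $X_{\beta_1,\beta_2}$ is not path connected when $0<|\beta_1|+|\beta_2|\neq\pi/2$. This answers in the negative a question stated in a paper of Geoghegan. The spaces are trees of copies of $\mathbb H^2\times\mathbb R$ glued along geodesic lines, the parameters are the slopes of these lines, and both halves of the proof rest on the law of refraction that a geodesic obeys when it crosses a gluing line.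
\end{abstract}

\section{Introduction}\label{sec:intro}

A group $G$ acts \emph{geometrically} on a proper $\mathrm{CAT}(0)$ space $X$ if it acts by isometries, properly discontinuously and cocompactly. The \emph{visual boundary} $\partial X$ is the set of equivalence classes of geodesic rays in $X$, two rays being equivalent when they stay a bounded distance apart. It carries the cone topology, recalled in Section~\ref{sec:background}, for which $X\cup\partial X$ is compact.

How much of $\partial X$ is determined by $G$? An orbit map $G\to X$ is a quasi-isometry, so the number of ends of $X$ depends only on $G$. Recall that $X$ is \emph{one-ended} if the complement of every compact set has exactly one unbounded component. The boundary of a one-ended space is connected. Indeed, if $\partial X=A\sqcup B$ with $A,B$ closed and nonempty, take disjoint open neighborhoods $V_A,V_B$ of $A,B$ in $X\cup\partial X$; then $K=X\setminus(V_A\cup V_B)$ is compact, and the tails of rays ending in $A$ and in $B$ lie in different unbounded components of $X\setminus K$. So every boundary of a one-ended group is connected. At the other extreme, the homeomorphism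 type of $\partial X$ is not determined by $G$: as quoted in \cite{Geo}, Croke and Kleiner gave a right-angled Artin group that acts geometrically on two proper $\mathrm{CAT}(0)$ spaces whose boundaries are not homeomorphic. Neither of those boundaries is path connected. This leaves room for the following question, which is Open Question~3 of \cite{Geo}; as there, the spaces are taken to be proper and one-ended.

\begin{quote}
\emph{If $G$ acts geometrically on $\mathrm{CAT}(0)$ spaces $X$ and $X'$, and $\partial X$ is path connected, must $\partial X'$ be path connected?}
\end{quote}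

Since path connectedness is so close to connectedness, one might guess that the answer is yes. What speaks against the guess is that the group does not see angles. Two lattice actions of $\mathbb Z^2$ on the plane differ by a linear map, which changes the angles between directions although both boundaries are circles. In one flat piece the change is harmless. We show that it is not harmless along an infinite chain of pieces, and that the answer is no.

Let $\Sigma$ be a closed oriented hyperbolic surface, let $S=\pi_1\Sigma$ act on $\mathbb H^2$ by deck transformations, and let $v\in S$ represent a simple closed non-separating geodesic of length $\lambda$. Put $\Gamma_j=S\times\langle w_j\rangle$ for $j=1,2$, with $w_j$ of infinite order, put $C=\langle v\rangle$, and let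
\[
G=\Gamma_1*_C\Gamma_2 .
\]
For $\beta_1,\beta_2\in(-\frac\pi2,\frac\pi2)$ we construct in Section~\ref{sec:space} a proper one-ended $\mathrm{CAT}(0)$ space $X_{\beta_1,\beta_2}$ with a geometric action of this same group $G$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] The boundary $\partial X_{0,0}$ is path connected.
\item[(2)] If $0<|\beta_1|+|\beta_2|\neq\frac\pi2$, then $\partial X_{\beta_1,\beta_2}$ is not path connected.
\end{enumerate}
\end{theorem}

Taking $X=X_{0,0}$ and $X'=X_{\beta,\beta}$ with $0<\beta<\frac\pi4$ answers the question in the negative. Nothing is claimed for parameters with $|\beta_1|+|\beta_2|=\frac\pi2$.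

The space $X_{\beta_1,\beta_2}$ is a union of \emph{blocks}, rescaled copies of $\mathbb H^2\times\mathbb R$, glued along geodesic \emph{lines} in the pattern of the Bass--Serre tree of $G$. In a block stabilized by a conjugate of $\Gamma_j$ the lines have slope angle $\beta_j$. Two facts from Section~\ref{sec:geodesics} drive everything. First, the two ends of a line separate $\partial X$, so a path in $\partial X$ that travels to the far end of an infinite chain of blocks must pass through an end of each line $\ell_1,\ell_2,\dots$ of the chain, in order; these ends must therefore converge. Second, a geodesic that crosses a line makes the same angle with it before and after. When the lines are slanted, the vertical directions on the two sides of a line make different angles with it, and in Section~\ref{sec:slanted} we use this mismatch to build a chain for which the ends of $\ell_i$ oscillate between two disjoint sets, much as in the topologist's sine curve. When the lines are horizontal, we show in Section~\ref{sec:horizontal} that for every chain the set of boundary points beyond all its lines is reached by a path; in the main case this set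 is an arc, and suitable ends of the $\ell_i$ converge to an endpoint of the arc.

\section{Background}\label{sec:background}

\subsection{CAT(0) spaces}

A \emph{geodesic} is an isometric embedding of an interval, and a \emph{ray} is a geodesic defined on $[0,\infty)$. A geodesic metric space is $\mathrm{CAT}(0)$ if, for every geodesic triangle, the distance between two points of the triangle is at most the distance between the corresponding points of the Euclidean \emph{comparison triangle} with the same side lengths. It is \emph{proper} if closed balls are compact. A subset is \emph{convex} if it contains the geodesics between its points. The angle $\angle_p(x,y)$ is the limit of the comparison angles at $p$ of the triangles $p,x',y'$ as $x',y'\to p$ along the geodesics from $p$ to $x$ and to $y$. Hadamard manifolds (complete, simply connected, of nonpositive curvature) are proper $\mathrm{CAT}(0)$ spaces, and in them this angle is the Riemannian one. We use the following standard facts about a $\mathrm{CAT}(0)$ space $X$, assumed proper in (C4) and (C5).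

\begin{enumerate}
\item[(C1)] Any two points $x,y$ are joined by a unique geodesic segment $[x,y]$, and every local geodesic is a geodesic.
\item[(C2)] If $c$ is a geodesic and $Q$ is convex, then $t\mapsto d(c(t),Q)$ is a convex function. In particular balls are convex.
\item[(C3)] Angles at a point satisfy the triangle inequality, and each angle of a triangle is at most the corresponding angle of the comparison triangle. So the angle sum of a triangle is at most $\pi$, and, cutting along a diagonal, the angle sum of a quadrilateral with distinct vertices is at most $2\pi$.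
\item[(C4)] For $x\in X$, each point of $\partial X$ is represented by exactly one ray from $x$. Under this identification the cone topology on $\partial X$ is the topology of uniform convergence on compact subsets of $[0,\infty)$. It does not depend on $x$, it is compact and metrizable, and isometries of $X$ act on $\partial X$ by homeomorphisms.
\item[(C5)] If $Q\subset X$ is closed and convex, then $\partial Q$ is a closed subspace of $\partial X$; the ray from a point of $Q$ to a point of $\partial Q$ lies in $Q$; and a ray that stays in a bounded neighborhood of $Q$ ends in $\partial Q$.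
\item[(C6)] \emph{Gluing} \cite[II.11.1]{BH}. Let $X_1,X_2$ be $\mathrm{CAT}(0)$ spaces glued by an isometry along complete convex subspaces $Q$. Keep the metric on each $X_j$, and put $d(x_1,x_2)=\inf_{q\in Q}\bigl(d(x_1,q)+d(q,x_2)\bigr)$ for $x_j\in X_j$. The result is a $\mathrm{CAT}(0)$ space.
\item[(C7)] \emph{The (CN) inequality of Bruhat--Tits.} A geodesic space is $\mathrm{CAT}(0)$ if and only if $d(p,q)^2+d(p,q')^2\ge 2d(p,o)^2+\frac12 d(q,q')^2$ whenever $d(q,o)=d(o,q')=\frac12 d(q,q')$.
\end{enumerate}

\subsection{The hyperbolic plane}

For a unit speed geodesic $\mu\colon\mathbb R\to\mathbb H^2$ we write $\dot\mu$ for its tangent and $\partial\mu$ for its pair of ends. All the hyperbolic trigonometry that we need is in the next lemma. For $D_0>0$ put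
\[
K=\operatorname{artanh}\frac1{\cosh D_0},\qquad c_0=\log\frac{8}{1-1/\cosh D_0}>0 .
\]

\begin{lemma}\label{lem:hyp}
\begin{enumerate}
\item[(H1)] Let $y$ be a point of $\mathbb H^2$ at distance $c>0$ from $\mu$, or a point of $\partial\mathbb H^2\setminus\partial\mu$, in which case put $\tanh c=1$. There is $s_0\in\mathbb R$ such that the angle $\kappa(s)\in(0,\pi)$ at $\mu(s)$ between $\dot\mu$ and the direction to $y$ satisfies
\[
\cot\kappa(s)=\frac{\sinh(s_0-s)}{\tanh c}.
\]
We call $\mu(s_0)$ the \emph{foot} of $y$ on $\mu$. On each of the two arcs of $\partial\mathbb H^2\setminus\partial\mu$, the map $y\mapsto s_0$ is a homeomorphism onto $\mathbb R$ that tends to $\pm\infty$ at the end $\mu(\pm\infty)$.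
\end{enumerate}
Let $\mu,\mu'$ be geodesics at distance $D\ge D_0$, parametrized so that $[\mu(0),\mu'(0)]$ is the common perpendicular.
\begin{enumerate}
\item[(H2)] $|s|+|t|+D-c_0\le d(\mu(s),\mu'(t))\le|s|+|t|+D$ for all $s,t$.
\item[(H3)] The foot on $\mu$ of any point or end of $\mu'$ is within $K$ of $\mu(0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Use the hyperboloid model with form $\langle x,y\rangle=-x_0y_0+x_1y_1+x_2y_2$. Here $\cosh d(x,y)=-\langle x,y\rangle$, ideal points are rays of null vectors, and the direction at $x$ toward a point or null vector $y$ is the projection of $y$ to $x^\perp$. Take $\mu(s)=(\cosh s,\sinh s,0)$, with orthonormal frame $\dot\mu(s)=(\sinh s,\cosh s,0)$ and $(0,0,1)$.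

(H1) A point at distance $c$ from $\mu$ has the form $y=(\cosh c\cosh s_0,\cosh c\sinh s_0,\pm\sinh c)$. Its components in the frame are $\cosh c\,\sinh(s_0-s)$ and $\pm\sinh c$, which gives the formula. The ideal points off $\partial\mu$ are the null vectors $(\cosh s_0,\sinh s_0,\pm1)$, with components $\sinh(s_0-s)$ and $\pm1$; the sign distinguishes the two arcs, and $s_0$ parametrizes each. In both cases $\tanh s_0=y_1/y_0$.

(H2) After reversing $\mu'$ if necessary, $\mu'(t)=(\cosh t\cosh D,\sinh t,\cosh t\sinh D)$. The distance $\sigma=d(\mu(s),\mu'(t))$ satisfies
\[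
\cosh\sigma=\cosh s\cosh t\cosh D-\sinh s\sinh t\ge\Bigl(1-\frac1{\cosh D_0}\Bigr)\cosh s\cosh t\cosh D .
\]
Since $e^{|u|}/2\le\cosh u\le e^{|u|}$, this gives the lower bound. The upper bound is the triangle inequality.

(H3) For $y=\mu'(t)$ we have $y_1/y_0=\tanh t/\cosh D$, and for the ends $(\cosh D,\pm1,\sinh D)$ we have $y_1/y_0=\pm1/\cosh D$. So $|\tanh s_0|\le1/\cosh D_0$.
\end{proof}

We use (H1) in three forms: $\kappa(s)$ increases continuously from $0$ at $s=-\infty$ to $\pi$ at $s=+\infty$; it is acute, right or obtuse according as the foot is ahead of, equal to or behind $\mu(s)$; and if the foot is ahead of $\mu(s)$ by at least $u>0$, then $\kappa(s)<\tan\kappa(s)\le1/\sinh u$.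

\subsection{The product $\mathbb H^2\times\mathbb R$}

This is a Hadamard manifold of dimension $3$, so its boundary is the $2$-sphere of directions at any point. The two vertical directions are the \emph{poles}. Choose one of them, $U$, and measure heights toward it. Geodesics have the form $t\mapsto(\gamma(t\sin\varphi),h+t\cos\varphi)$ with $\gamma$ a unit speed geodesic of $\mathbb H^2$ and $\varphi\in[0,\pi]$ the \emph{polar angle} from $U$. A boundary point is written $(\xi,\varphi)$, where $\xi=\gamma(+\infty)\in\partial\mathbb H^2$ is its \emph{base end}; we say that it lies \emph{over} $\xi$, and $\xi$ is irrelevant at the poles. The points with $\varphi=\frac\pi2$ form the \emph{equator}, a copy of $\partial\mathbb H^2$. For horizontal unit vectors $u,u'$ at a point,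
\begin{equation}\label{eq:angle}
\cos\angle(\sin\varphi\,u+\cos\varphi\,U,\ \sin\varphi'\,u'+\cos\varphi'\,U)=\sin\varphi\sin\varphi'\cos\angle(u,u')+\cos\varphi\cos\varphi' .
\end{equation}
Vertical translations fix the boundary pointwise, and for each geodesic $\mu$ of $\mathbb H^2$ the set $\mu\times\mathbb R$ is a convex Euclidean plane. Rescaling the metric changes neither geodesics, nor angles, nor the boundary. We write $\bar x\in\mathbb H^2$ for the projection of $x$.

\section{The spaces $X_{\beta_1,\beta_2}$}\label{sec:space}

\subsection{Blocks and lines}

Let $\mu_v$ be the axis of $v$, parametrized by arc length in the direction of $v$. Its $S$-translates, the \emph{base geodesics}, are the components of the preimage of the simple closed geodesic of $v$, and the stabilizer of $\mu_v$ in $S$ is $\langle v\rangle$. A simple closed geodesic has an embedded collar, of some radius $D_0/2>0$. Hence distinct base geodesics are at distance at least $D_0$; in particular they have no common end, and only finitely many meet a given bounded set. This $D_0$, with the constants $K$ and $c_0$ of Lemma~\ref{lem:hyp}, is fixed from now on.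

To tilt the axis of $v$ we let $S$ shift the vertical coordinate. Since $v$ is non-separating, some closed curve crosses it exactly once, and the algebraic intersection number with that curve is a homomorphism $S\to\mathbb Z$ with $v\mapsto\pm1$. Rescaling it, we get $\psi_j\colon S\to\mathbb R$ with $\psi_j(v)=\lambda\tan\beta_j$, and $\psi_j=0$ if $\beta_j=0$. (For separating $v$ this fails: $v$ is then null-homologous, so every homomorphism $S\to\mathbb R$ kills it.) Let $\Gamma_j$ act on $\mathbb H^2\times\mathbb R$ by
\[
s(x,t)=(sx,t+\psi_j(s)),\qquad w_j(x,t)=(x,t+1).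
\]
The action is geometric. If $sw_j^k$ moves a bounded set to meet itself, then $s$ ranges over a finite set, and for each such $s$ the integer $k$ is bounded; and the translates of $F\times[0,1]$ cover, for a compact fundamental domain $F$ of $S$.

Let $\ell^{(j)}$ be the geodesic through $(\mu_v(0),0)$ with direction $(\cos\beta_j\,\dot\mu_v,\sin\beta_j)$. It is invariant under $v$, which translates it by $\sqrt{\lambda^2+\lambda^2\tan^2\beta_j}=\lambda/\cos\beta_j$. To glue $\ell^{(1)}$ to $\ell^{(2)}$ equivariantly we need equal translation lengths, so we let $Y^{(j)}$ be $\mathbb H^2\times\mathbb R$ with all distances multiplied by $\cos\beta_j$. In $Y^{(j)}$ the element $v$ translates $\ell^{(j)}$ by $\lambda$.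

An element of $\Gamma_j$ that preserves $\mu_v\times\mathbb R$ has the form $v^nw_j^k$, and it preserves $\ell^{(j)}$ only if $k=0$. So the stabilizer of $\ell^{(j)}$ is $C$. The $\Gamma_j$-translates of $\ell^{(j)}$ are the \emph{lines} of $Y^{(j)}$. Each lies over a base geodesic, and two lines over the same base geodesic differ by an integral vertical shift. Therefore only finitely many lines meet a bounded set, and distinct lines are at distance at least
\[
\eta=\min_{j=1,2}\min\{D_0\cos\beta_j,\ \cos^2\beta_j\}>0,
\]
since parallel lines of slope angle $\beta_j$ and vertical offset $k$ in the unscaled plane $\mu\times\mathbb R$ are at distance $|k|\cos\beta_j$. Orient $\ell^{(j)}$ by $v$ and transport the orientation by $\Gamma_j$. Then every line of $Y^{(j)}$ has forward direction $(\cos\beta_j\,\dot\mu,\sin\beta_j)$ over its oriented base geodesic $\mu$.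

\subsection{The tree of blocks}

The Bass--Serre tree $\mathcal T$ of $G$ has vertex set $G/\Gamma_1\sqcup G/\Gamma_2$ and edge set $G/C$, the edge $gC$ joining $g\Gamma_1$ to $g\Gamma_2$. Let $X=X_{\beta_1,\beta_2}$ be the quotient of $(G\times_{\Gamma_1}Y^{(1)})\sqcup(G\times_{\Gamma_2}Y^{(2)})$ by
\[
[g,\ell^{(1)}(s)]\sim[g,\ell^{(2)}(s)],
\]
where $s$ is arc length and $\ell^{(j)}(0)=(\mu_v(0),0)$. This is consistent because $v$ translates both lines by $\lambda$. The copies $[g,Y^{(j)}]$ are the \emph{blocks of type $j$} and correspond to the vertices of $\mathcal T$. The lines correspond to the edges; each lies in exactly two blocks, one of each type, and has the same orientation in both. A point of $X$ lies in one block or, if it is on a line, in two adjacent blocks. Define $d(x,y)$ as the infimum of $\sum_k d(x_{k-1},x_k)$ over finite sequences $x=x_0,\dots,x_n=y$ in which consecutive points lie in a common block; call such a sequence a \emph{string}. For a subtree $T$ let $X_T$ be the union of its blocks. Removing the open edge $\ell$ from $\mathcal T$ leaves two subtrees, and the corresponding unions of blocks $X_\ell^-,X_\ell^+$ are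 the \emph{sides} of the line $\ell$. Their union is $X$ and their intersection is $\ell$.

\begin{proposition}\label{prop:space}
$X$ is a proper one-ended $\mathrm{CAT}(0)$ space on which $G$ acts geometrically; hence $G$ is one-ended. Lines, blocks and sides are closed and convex, blocks are isometrically embedded, and every path from $X_\ell^-$ to $X_\ell^+$ meets $\ell$.
\end{proposition}

\begin{proof}
\emph{Curvature.} For a finite subtree $T$, attach the blocks one at a time. By (C6) this gives a $\mathrm{CAT}(0)$ metric $d_T$ on $X_T$ that restricts to the given metric on each block. It equals the infimum over strings in $X_T$: one inequality is the triangle inequality, and the other follows by induction from the formula in (C6). So $d_T$ does not depend on the order of attachment, and $d_{T'}$ restricts to $d_T$ for finite $T'\supset T$. A string involves finitely many blocks, so $d=d_T$ on $X_T$. Hence $X$ is a geodesic space. Any four points lie in some $X_T$ with $T$ finite, so the inequality in (C7) holds and $X$ is $\mathrm{CAT}(0)$. By uniqueness of geodesics $X_T$ is convex for every subtree $T$. Lines and blocks are complete, hence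 closed, and lines are convex in blocks.

\emph{Sides.} Let $x\in X^-_\ell\setminus\ell$, and consider a string from $x$ to a point of $X^+_\ell$. Its first point in $X^+_\ell$ shares a block with a point outside $X_\ell^+$, so it lies in $X_\ell^-\cap X_\ell^+=\ell$. Thus $d(x,X_\ell^+)\ge d(x,\ell)>0$, and $X^+_\ell$ is closed; the same holds for $X_\ell^-$. A path from one side to the other is covered by two closed sets, so it meets their intersection.

\emph{Properness.} Let $x$ lie in a block $Y$ and $y$ in a block at tree distance $n$ from $Y$, and let $\ell_1,\dots,\ell_n$ be the intermediate lines. The segment $[x,y]$ meets $\ell_n$; that point lies beyond $\ell_{n-1}$, so the segment meets $\ell_{n-1}$ earlier, and so on. Hence $d(x,y)\ge(n-1)\eta$, and a closed ball $B$ about $x$ meets only blocks at bounded tree distance from $Y$. We show by induction on $n$ that $B$ meets finitely many blocks at distance $n$. If $B$ meets such a block, attached along $\ell$ to a block $Y''$ at distance $n-1$, then a segment from $x$ inside $B$ meets $\ell$, so $\ell$ meets $B\cap Y''$. There are finitely many possible $Y''$, and for each of them finitely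 many lines meet the bounded set $B\cap Y''$. So $B$ is a finite union of compact sets $B\cap Y''$.

\emph{The action.} $G$ permutes the blocks isometrically, so it acts by isometries, and the translates of compact fundamental domains of $\Gamma_1,\Gamma_2$ cover $X$. Suppose that infinitely many distinct $g_n$ have points $y_n\in B$ with $g_ny_n\in B$. Since $B$ meets finitely many blocks, we may assume $y_n\in Y$ and $g_nY=Y'$ for fixed blocks $Y,Y'$. Then the elements $g_1^{-1}g_n$ stabilize $Y$ and move points of $B\cap Y$ into the bounded set $g_1^{-1}B\cap Y$. This contradicts proper discontinuity of the stabilizer of $Y$, a conjugate of some $\Gamma_j$, on $Y$.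

\emph{One end.} Let $B$ be a closed ball and $Y$ a block. The set $B\cap Y$ is empty, or compact and convex; in the second case every point of $Y\setminus B$ can be pushed, inside $Y\setminus B$, radially away from a point of $B\cap Y$ to a large $2$-sphere. So $Y\setminus B$ is path connected. Adjacent blocks share the points of $\ell\setminus B\neq\emptyset$, so $X\setminus B$ is path connected. If $K\subset B$ is compact, every unbounded component of $X\setminus K$ meets $X\setminus B$ and hence contains it; so there is exactly one.
\end{proof}

\section{Geodesics across lines}\label{sec:geodesics}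

In this section $\beta_1,\beta_2$ are arbitrary.

\begin{lemma}\label{lem:sides}
For every line $\ell$, the sets $\partial X_\ell^\pm$ are closed, they cover $\partial X$, and $\partial X_\ell^+\cap\partial X_\ell^-=\partial\ell$.
\end{lemma}

\begin{proof}
They are closed by (C5). The preimages of $X_\ell^\pm$ under a ray are intervals that cover $[0,\infty)$, so one is unbounded, and the tail of the ray lies in one side. If equivalent rays $r,r'$ lie in opposite sides, the segments $[r(t),r'(t)]$ have bounded length and meet $\ell$. So $r$ stays in a bounded neighborhood of $\ell$ and ends in $\partial\ell$ by (C5).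
\end{proof}

\begin{lemma}\label{lem:local}
Let $\ell$ be a line contained in the blocks $Y,Y'$.
\begin{enumerate}
\item[(a)] For $p\in\ell$, the open $\eta$-ball about $p$ lies in $Y\cup Y'$.
\item[(b)] A geodesic that is not contained in $\ell$ meets $\ell$ in at most one point.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A point outside $Y\cup Y'$ lies beyond another line of $Y$ or $Y'$, so the segment from $p$ to it meets that line, which is at distance at least $\eta$ from $p$.

(b) The intersection is a closed interval by convexity. Suppose that it is nontrivial, and let $q$ be an endpoint at which the geodesic leaves $\ell$. By (a), a short piece of the geodesic after $q$ lies in $(Y\cup Y')\setminus\ell$, and being connected it lies in one of the blocks, say $Y$. So near $q$ we have a geodesic of the Riemannian manifold $Y$ that agrees with the geodesic $\ell$ on an interval and then leaves it, which is impossible.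
\end{proof}

\begin{lemma}[Snell's law]\label{lem:snell}
Let $\ell$ be a line in the blocks $Y,Y'$, let $p\in\ell$, let $e$ be a unit tangent of $\ell$ at $p$, and let $x\in Y\setminus\ell$, $y\in Y'\setminus\ell$. Then $[x,p]\cup[p,y]$ is a geodesic if and only if $\angle_p(x,e)+\angle_p(y,e)=\pi$, that is, if and only if the direction of travel makes the same angle with $e$ before and after $p$.
\end{lemma}

\begin{proof}
Parametrize $\ell$ by arc length in the direction $e$, with $p=\ell(s_0)$, and put $f(s)=d(x,\ell(s))+d(\ell(s),y)$. The segment $[x,y]$ meets $\ell$, so $d(x,y)=\min f$, and $[x,p]\cup[p,y]$ is a geodesic if and only if $f$ is minimal at $s_0$. The function $f$ is convex by (C2) and differentiable because the blocks are Hadamard manifolds and $x,y\notin\ell$. By the first variation formula $f'(s_0)=-\cos\angle_p(x,e)-\cos\angle_p(y,e)$, and this vanishes exactly when the two angles add up to $\pi$. The direction of travel on arrival is opposite to the direction of $x$, so its angle with $e$ is $\pi-\angle_p(x,e)$.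
\end{proof}

With (C1) we obtain a way to build geodesics: \emph{a concatenation of geodesics of blocks that passes through a line transversally and with equal angles at each change of block is a geodesic of $X$}.

Let $x\in X^-_\ell\setminus\ell$. A ray $r$ from $x$ \emph{crosses} $\ell$ if it ends in $\partial X_\ell^+\setminus\partial\ell=\partial X\setminus\partial X_\ell^-$. Then $r^{-1}(X_\ell^-)$ is a bounded interval $[0,T]$, and $r(T)\in\ell$ because $X_\ell^+$ is closed. By Lemma~\ref{lem:local}(b), $r(T)$ is the only point of $r$ on $\ell$; the ray lies in $X^-_\ell\setminus\ell$ before it and in $X^+_\ell\setminus\ell$ after it. By Lemma~\ref{lem:local}(a), just before and just after $r(T)$ the ray lies in the two blocks that contain $\ell$, so Snell's law applies. For an orientation of $\ell$, the common angle in $(0,\pi)$ between the direction of travel and the forward direction of $\ell$ is the \emph{crossing angle}. A ray may touch a line and continue in the same block; this is not a crossing.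

A \emph{chain} is a sequence of blocks $Y_0,Y_1,\dots$ along a ray of $\mathcal T$; equivalently, $Y_{i-1}$ and $Y_i$ share a line $\ell_i$, and $\ell_i\ne\ell_{i+1}$, for all $i\ge1$. Write $X_i^-\supset Y_0$ and $X_i^+\supset Y_i$ for the sides of $\ell_i$. Then $X_i^-\subset X_{i+1}^-$, $X_{i+1}^+\subset X_i^+$ and $\ell_{i+1}\subset X_i^+\setminus\ell_i$. The \emph{limit set} of the chain is the nonempty compact set
\[
J=\bigcap_{i\ge1}\partial X_i^+ .
\]
Fix $x_0\in Y_0$ on no line, and identify points of $\partial X$ with rays from $x_0$. If $r$ crosses $\ell_i$, write $r_i$ for the point $r\cap\ell_i$ and $A_i(r)$ for the crossing angle, once $\ell_i$ is oriented.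

\begin{lemma}\label{lem:chain}
\begin{enumerate}
\item[(a)] If $r$ crosses $\ell_{i+1}$, then it crosses $\ell_i$, the point $r_{i+1}$ comes after $r_i$, $[r_i,r_{i+1}]\subset Y_i$, and $d(r_i,r_{i+1})\ge\eta$. So the crossing times of a ray that crosses all $\ell_i$ tend to infinity.
\item[(b)] A ray from $x_0$ that does not end in the boundary of a block crosses exactly the lines of one chain starting at $Y_0$.
\item[(c)] The set of rays that cross $\ell_k$ is open in $\partial X$, and on it $\rho\mapsto\rho_k$ and $\rho\mapsto A_k(\rho)$ are continuous.
\end{enumerate}
\end{lemma}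

\begin{proof}
(a) The ray ends in $\partial X_{i+1}^+\subset\partial X_i^+$. If it did not cross $\ell_i$, it would end in $\partial\ell_i\subset\partial X_i^-$ and lie in $X_i^-$ by (C5); but it contains $r_{i+1}\in X_i^+\setminus\ell_i$. The same inclusion shows that $r_{i+1}$ comes after $r_i$. Both points lie in the convex set $Y_i$, on distinct lines.

(b) For each line $\ell$ let $X_\ell^-$ be the side containing $Y_0$. The ray $r$ ends in no $\partial\ell$, so by Lemma~\ref{lem:sides} and (C5) it either crosses $\ell$ or lies in $X_\ell^-$. By (a), with a crossed line all lines between it and $Y_0$ are crossed. If $\ell\neq\ell'$ are crossed and neither lies between the other and $Y_0$, then $X_\ell^+\subset X_{\ell'}^-$, so $r$ ends in $\partial X_{\ell'}^-$, which contradicts crossing $\ell'$. So the crossed lines form a path in $\mathcal T$ from $Y_0$ without backtracking. Suppose that it is finite, with last block $Y$ (possibly $Y=Y_0$). If after the last crossing some $r(t)$ were outside $Y$, it would lie in $X_{\ell'}^+\setminus\ell'$ for a line $\ell'$ of $Y$ that is not crossed; but $r\subset X_{\ell'}^-$. So the tail of $r$ lies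 in $Y$ and $r$ ends in $\partial Y$, a contradiction.

(c) The set is $\partial X\setminus\partial X_k^-$, which is open. Let $r$ be in it, $r_k=r(T)$, and $0<\epsilon<\min(\eta,T)$. The points $r(T\pm\epsilon)$ lie in the open sets $X_k^\pm\setminus\ell_k$, hence so do $\rho(T\pm\epsilon)$ for $\rho$ near $r$. So $\rho$ crosses at a time in $(T-\epsilon,T+\epsilon)$, and $\rho_k\to r_k$ as $\rho\to r$. Now fix $\epsilon$. The point $r(T-\epsilon)$ lies in $Y_{k-1}$ by Lemma~\ref{lem:local}(a). It is off $\ell_k$ and within $\eta$ of it, so it is on no line, and a neighborhood of it lies in $Y_{k-1}$. Thus for $\rho$ near $r$ the angle $A_k(\rho)$ is determined in the manifold $Y_{k-1}$ by the points $\rho(T-\epsilon)$ and $\rho_k$, which converge to the distinct points $r(T-\epsilon)$ and $r_k$.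
\end{proof}

\section{Slanted lines: the boundary is not path connected}\label{sec:slanted}

\subsection{The obstruction}

\begin{lemma}\label{lem:obstruction}
If $\partial X$ is path connected, then for every chain there are points $e_i\in\partial\ell_i$ such that the sequence $(e_i)$ converges.
\end{lemma}

\begin{proof}
Let $c\colon[0,1]\to\partial X$ be a path from a point of $\partial Y_0$ to a point of $J$. Since $c(0)\in\partial X_i^-$, we may put $t_i=\max\{t:c(t)\in\partial X_i^-\}$. If $t_i=1$, then $c(t_i)\in J\subset\partial X_i^+$; otherwise $c(t_i)$ is a limit of points of $\partial X\setminus\partial X_i^-\subset\partial X_i^+$. In both cases $e_i=c(t_i)\in\partial\ell_i$ by Lemma~\ref{lem:sides}. Since $\partial X_i^-\subset\partial X_{i+1}^-$, the numbers $t_i$ are nondecreasing, so they converge, and so does $c(t_i)$.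
\end{proof}

We need a chain for which no such sequence exists, so we must locate $\partial\ell_i$ in $\partial X$ for large $i$. This is possible when consecutive lines differ enormously in height: seen from the near side of a block, whatever is attached to the block very high up is seen close to the boundary sphere of that block, at a position that can be computed. Iterating brings $\partial\ell_i$ close to an explicit finite subset of $\partial Y_0$.

\subsection{Pushing a block toward a pole}

Fix a line $m$ in blocks $Z$ and $Z'$, poles $U$ of $Z$ and $U'$ of $Z'$, and let $\theta,\theta'\in(0,\pi)$ be the angles between the forward direction of $m$ and $U$, $U'$. Polar angles are measured from $U$ in $\partial Z$ and from $U'$ in $\partial Z'$. Let $\mu$ and $\nu$ be the base geodesics of $m$ in $Z$ and $Z'$, oriented by $m$. If $Z=[g,Y^{(j)}]$, one of $gw_j^{\pm1}g^{-1}$ translates $Z$ vertically by $1$, in the unscaled metric, toward $U$; call it $\tau$. It fixes $\partial Z$ pointwise, and $\tau^nZ'$ is attached to $Z$ along the line $\tau^nm$. We ask where $\tau^nz$ goes for $z\in\partial Z'$. The naive guess is $U$. The pole $z=U'$ shows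 why it can fail.

\begin{example}\label{ex:pole}
Let $x$ be a point of the plane $\mu\times\mathbb R\subset Z$ strictly below $m$, and $x_n=\tau^{-n}x$. From $x_n$ travel in this plane in the direction that points toward $m$ and makes the angle $\theta'$ with the forward direction of $m$, until $m$ is reached at $p_n$; then follow the vertical ray of $Z'$ toward $U'$ (Figure~\ref{fig:pole}). The angles at $p_n$ agree, so this is the ray from $x_n$ to $U'$. In the plane $\mu\times\mathbb R$, the direction of $[x_n,p_n]$ and the direction $U$ point to the same side of $m$ and make the angles $\theta'$ and $\theta$ with it. So $[x_n,p_n]$ has polar angle $|\theta'-\theta|$ for every $n$, and its length $d(x_n,m)/\sin\theta'$ tends to infinity. Applying $\tau^n$, the ray from $x$ to $\tau^nU'$ follows one fixed ray of $Z$ for longer and longer times. Hence $\tau^nU'$ converges to the point of polar angle $|\theta'-\theta|$ over the backward end of $\mu$ if $\theta'>\theta$ and over the forward end if $\theta'<\theta$. The limit is $U$ only if $\theta=\theta'$.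
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->,thick] (-4.3,-1.152) -- (2.9,0.777) node[right] {$m$};
\draw[thick] (0,-4) -- (-2,-0.536);
\draw[thick,->] (-2,-0.536) -- (-2.8,0.85) node[above] {$U'$};
\draw[dashed,->] (0,-4) -- (0,1.1) node[above] {$U$};
\fill (0,-4) circle (1.6pt) node[right] {$x_n$};
\fill (-2,-0.536) circle (1.6pt) node[below left] {$p_n$};
\draw (0,0) ++(15:0.6) arc (15:90:0.6);
\path (0,0) ++(52:0.9) node {$\theta$};
\draw (-2,-0.536) ++(15:0.5) arc (15:120:0.5);
\path (-2,-0.536) ++(65:0.82) node {$\theta'$};
\draw (0,-4) ++(90:1.2) arc (90:120:1.2);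
\path (0,-4) ++(104:2.2) node {\small $\theta'-\theta$};
\node at (2,-2) {in $Z$};
\node at (-4.2,0.3) {in $Z'$};
\end{tikzpicture}
\caption{The half-plane of $Z$ below the line $m$ and the half-plane of $Z'$ on the side of the pole $U'$, unfolded along $m$. The ray from $x_n$ to $U'$ is straight in the picture, so in $Z$ it deviates from the vertical direction $U$ by $\theta'-\theta$, however far below $m$ the point $x_n$ lies.}
\label{fig:pole}
\end{figure}

For a general $z$ the angle between $m$ and the direction to $z$ depends on the point of $m$ and sweeps out an interval with endpoints $\alpha_-\le\alpha_+$. A nearly vertical ray from far below arrives at an angle close to $\theta$. If $\theta\in[\alpha_-,\alpha_+]$ the two can be matched and the naive guess is right; otherwise the crossing point escapes along $m$, as in the example. Call $z=(\xi,\varphi)\in\partial Z'$ \emph{admissible} if it is a pole or $\xi\notin\partial\nu$.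

\begin{lemma}\label{lem:limit}
Let $z=(\xi,\varphi)\in\partial Z'$ be admissible, and put
\[
\alpha_-=|\theta'-\varphi|,\qquad\alpha_+=\pi-|\pi-\theta'-\varphi|.
\]
Then $\alpha_-\le\alpha_+$, and as $n\to\infty$ the points $\tau^nz$ converge to a point of $\partial Z$: to $U$ if $\alpha_-\le\theta\le\alpha_+$; to the point over the backward end of $\mu$ with polar angle $\alpha_--\theta$ if $\alpha_->\theta$; to the point over the forward end of $\mu$ with polar angle $\theta-\alpha_+$ if $\alpha_+<\theta$. In all cases the limit lies over an end of $\mu$ and has polar angle $\varphi^*=\max\{0,\ \alpha_--\theta,\ \theta-\alpha_+\}$.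
\end{lemma}

\begin{proof}
Use the unscaled metric in $Z$, and parametrize $m$ by its arc length, $m(s)=(\mu(s\sin\theta),h_0+s\cos\theta)$.

\emph{The angle in $Z'$.} Let $\alpha(s)$ be the angle at $m(s)$, in $Z'$, between the forward direction of $m$ and the direction to $z$. By \eqref{eq:angle},
\[
\cos\alpha(s)=\sin\theta'\sin\varphi\cos\kappa(s)+\cos\theta'\cos\varphi,
\]
where $\kappa(s)$ is the angle between $\dot\nu$ and the direction to $\xi$ at the projection of $m(s)$. If $z$ is not a pole, then $\xi\notin\partial\nu$ and by (H1) $\kappa$ increases continuously from $0$ to $\pi$. So $\alpha$ is continuous and increasing, and $\cos\alpha$ tends to $\cos(\theta'-\varphi)=\cos\alpha_-$ at $-\infty$ and to $\cos(\theta'+\varphi)=\cos\alpha_+$ at $+\infty$. As $\alpha_\pm\in[0,\pi]$, these are the limits of $\alpha$. If $z$ is a pole, $\alpha$ is constant and equals $\alpha_-=\alpha_+$, namely $\theta'$ for $\varphi=0$ and $\pi-\theta'$ for $\varphi=\pi$.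

\emph{The angle in $Z$.} Take $x\in Z$ at height $0$ with $\bar x\notin\mu$, and let $x_n=\tau^{-n}x$, at height $-n$. The ends of $m$ lie over $\partial\nu$ and are not poles, so $z\notin\partial m$, and the ray from $x_n$ to $z$ crosses $m$ at a point $p_n=m(s_n)$. By convexity of blocks it consists of the segment $[x_n,p_n]\subset Z$ and the ray of $Z'$ from $p_n$ to $z$. Let $\varphi_n$ be the polar angle of $[x_n,p_n]$ and $u_n$ its horizontal unit direction at $p_n$. Snell's law and \eqref{eq:angle} give
\begin{equation}\label{eq:match}
\cos\alpha(s_n)=\sin\varphi_n\sin\theta\cos\angle(u_n,\dot\mu)+\cos\varphi_n\cos\theta .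
\end{equation}
The vector (horizontal length, change of height) of $[x_n,p_n]$ points in the direction $(\sin\varphi_n,\cos\varphi_n)$ and equals
\begin{equation}\label{eq:disp}
n\,(0,1)+|s_n|\,(\sin\theta,\pm\cos\theta)+O(1),\qquad\pm=\operatorname{sgn}s_n,
\end{equation}
because $d(\bar x,\mu(s\sin\theta))$ differs from $|s|\sin\theta$ by at most $d(\bar x,\mu(0))$. The vectors $(0,1)$ and $(\sin\theta,\pm\cos\theta)$ are linearly independent, so the length of $[x_n,p_n]$ is at least a constant times $n+|s_n|$, up to $O(1)$, and tends to infinity. Pass to a subsequence along which $s_n\to s_*\in[-\infty,\infty]$ and $\varphi_n\to\varphi_*$.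

(i) $s_*$ finite. Then $\varphi_*=0$ by \eqref{eq:disp}, and \eqref{eq:match} gives $\alpha(s_*)=\theta$. So $\alpha_-\le\theta\le\alpha_+$.

(ii) $s_*=+\infty$. The vector $-u_n$ points to $\bar x$, so $\angle(u_n,\dot\mu)\to0$ by (H1), and \eqref{eq:match} gives $\cos\alpha_+=\cos(\theta-\varphi_*)$. Up to $O(1)$ the vector \eqref{eq:disp} lies in the cone spanned by vectors of polar angles $0$ and $\theta$, so $\varphi_*\le\theta$. Hence $\varphi_*=\theta-\alpha_+$, and $\alpha_+\le\theta$.

(iii) $s_*=-\infty$. Now $\angle(u_n,\dot\mu)\to\pi$, so $\cos\alpha_-=\cos(\theta+\varphi_*)$. The cone is spanned by vectors of polar angles $0$ and $\pi-\theta$, so $\theta+\varphi_*\le\pi$. Hence $\varphi_*=\alpha_--\theta$, and $\alpha_-\ge\theta$.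

\emph{The limit.} The ray from $x$ to $\tau^nz$ begins with the segment $\tau^n[x_n,p_n]\subset Z$, whose length tends to infinity, whose polar angle is $\varphi_n$, and whose projection runs from $\bar x$ to $\mu(s_n\sin\theta)$. If $\alpha_->\theta$, then also $\alpha_+>\theta$ and only (iii) can occur. If $\alpha_+<\theta$, only (ii) can occur. If $\alpha_-\le\theta\le\alpha_+$, then (ii) forces $\alpha_+=\theta$ and (iii) forces $\alpha_-=\theta$, so $\varphi_*=0$ in every case. Thus the initial directions, and by (C4) the points $\tau^nz$, converge along the subsequence to the stated limit. Every subsequence has such a subsequence, so the whole sequence converges.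
\end{proof}

\subsection{Polar angles along a chain}

Put $a=|\beta_1|$, $b=|\beta_2|$, $\Delta=a+b$, and assume $0<\Delta\ne\frac\pi2$. In a block of type $j$ the forward direction of every line makes the angles $\frac\pi2-\beta_j$ and $\frac\pi2+\beta_j$ with the two poles. We may push toward either pole, and we choose so that the mismatch of Example~\ref{ex:pole} is as large as possible: in blocks of type $1$ the pole at angle $\frac\pi2-a$, in blocks of type $2$ the pole at angle $\frac\pi2+b$. The mismatch is then $\Delta$.

Choose a chain $Z_0,Z_1,\dots$ with $Z_i$ of type $1$ for even $i$ and of type $2$ for odd $i$, and lines $m_i=Z_{i-1}\cap Z_i$, such that in $Z_i$, $i\ge1$, the lines $m_i$ and $m_{i+1}$ lie over different base geodesics. Let $U_i$ be the chosen pole of $Z_i$, let $\theta_i=\frac\pi2-a$ for even $i$ and $\theta_i=\frac\pi2+b$ for odd $i$, and let $\tau_i\in G$ be the unit vertical translation of $Z_i$ toward $U_i$. Let $P_i(\varphi)\subset\partial Z_i$ be the set of points of polar angle $\varphi$ over the two ends of the base geodesic of $m_{i+1}$; so $P_i(0)=\{U_i\}$. Different base geodesics have no common end, so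 the points of $P_{i+1}(\varphi)$ are admissible for $m=m_{i+1}$, $Z=Z_i$, $Z'=Z_{i+1}$. For such points put $L_i(z)=\lim_n\tau_i^nz$. By Lemma~\ref{lem:limit}, with $\theta=\theta_i$ and $\theta'=\theta_{i+1}$, the map $L_i$ sends $P_{i+1}(\varphi)$ into $P_i(\varphi^*)$. With $t^+=\max(0,t)$, put
\[
O_i=\{(2b-a-\tfrac\pi2)^+,\ (2b+a-\tfrac\pi2)^+\}\ \ (i\text{ even}),\qquad
O_i=\{(2a-b-\tfrac\pi2)^+,\ (2a+b-\tfrac\pi2)^+\}\ \ (i\text{ odd}).
\]

\begin{lemma}\label{lem:polar}
\begin{enumerate}
\item[(a)] If $0\le\varphi\le\Delta$, then $L_i$ maps $P_{i+1}(\varphi)$ into $P_i(\Delta-\varphi)$.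
\item[(b)] If $e\in\partial m_{i+2}$, then $L_i(e)\in P_i(\omega)$ for some $\omega\in O_i$, and $O_i\subset[0,\Delta)$.
\item[(c)] If $\omega\in O_0$ and $\omega'\in O_1$, then $\omega\neq\Delta-\omega'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $i$ be even, so $\theta=\frac\pi2-a$ and $\theta'=\frac\pi2+b$. Since $\varphi\le a+b<\theta'$, we have $\alpha_-=\frac\pi2+b-\varphi$ and $\alpha_--\theta=\Delta-\varphi\ge0$; also $\theta-\alpha_+\le\theta-\alpha_-\le0$. So $\varphi^*=\Delta-\varphi$. Let $i$ be odd, so $\theta=\frac\pi2+b$ and $\theta'=\frac\pi2-a$. Since $\varphi\le a+b<\frac\pi2+a=\pi-\theta'$, we have $\alpha_+=\frac\pi2-a+\varphi$ and $\theta-\alpha_+=\Delta-\varphi\ge0$; also $\alpha_--\theta\le\alpha_+-\theta\le0$. Again $\varphi^*=\Delta-\varphi$.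

(b) The forward and backward ends of $m_{i+2}$ lie in $P_{i+1}(\theta')$ and $P_{i+1}(\pi-\theta')$. The four cases are:
\[
\begin{array}{c|c|c|c|c|c}
i&\theta&\varphi&\alpha_-&\alpha_+&\varphi^*\\ \hline
\text{even}&\frac\pi2-a&\frac\pi2+b&0&\pi-2b&(2b-a-\frac\pi2)^+\\
\text{even}&\frac\pi2-a&\frac\pi2-b&2b&\pi&(2b+a-\frac\pi2)^+\\
\text{odd}&\frac\pi2+b&\frac\pi2-a&0&\pi-2a&(2a+b-\frac\pi2)^+\\
\text{odd}&\frac\pi2+b&\frac\pi2+a&2a&\pi&(2a-b-\frac\pi2)^+
\end{array}
\]
Since $a,b<\frac\pi2$, we have $2b+a-\frac\pi2<\Delta$ and $2a+b-\frac\pi2<\Delta$; and $0<\Delta$.

(c) Suppose $\omega+\omega'=\Delta$. Both numbers are less than $\Delta$, so both are positive, and the sum is one of $3\Delta-\pi$, $a+3b-\pi$, $3a+b-\pi$, $\Delta-\pi$. These equal $\Delta$ when $\Delta=\frac\pi2$, when $b=\frac\pi2$, when $a=\frac\pi2$, and never, respectively. All are excluded.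
\end{proof}

\begin{example}\label{ex:small}
Let $a=b=\beta\le\frac\pi6$. Then $O_i=\{0\}$: both ends of $m_{i+2}$ are sent to the pole $U_i$. By (a), $U_i$ is sent to polar angle $2\beta$ in $\partial Z_{i-1}$, that point is sent to the pole $U_{i-2}$, and so on. So $L_0\cdots L_i$ sends $\partial m_{i+2}$ to $U_0$ for even $i$ and to polar angle $2\beta$ for odd $i$. This alternation is the whole obstruction.
\end{example}

\subsection{Proof of Theorem~\ref{thm:main}(2)}

Let $E_0=\bigcup_{\omega\in O_0}P_0(\omega)$ and $E_1=\bigcup_{\omega\in O_1}P_0(\Delta-\omega)$. These are finite subsets of $\partial Z_0$, and by Lemma~\ref{lem:polar}(c) their points have different polar angles, so they are disjoint. Fix a metric $\varrho$ on $\partial X$, put $\varrho_0=\varrho(E_0,E_1)>0$ and $\varepsilon_i=2^{-i}\varrho_0/8$, so that $\sum_i\varepsilon_i=\varrho_0/4$.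

We replace each limit $L_i$ by a high power of $\tau_i$. Let $F=\{\omega,\Delta-\omega:\omega\in O_0\cup O_1\}\subset[0,\Delta]$, which is invariant under $\varphi\mapsto\Delta-\varphi$, and let $W_i=\partial m_{i+1}\cup\bigcup_{\varphi\in F}P_i(\varphi)$, a finite subset of $\partial Z_i$. By Lemma~\ref{lem:polar}(a),(b), $L_i(W_{i+1})\subset W_i$. Put $h_0=1$ and, inductively, $h_{i+1}=h_i\tau_i^{n_i}$ with $n_i$ so large that
\begin{equation}\label{eq:approx}
\varrho\bigl(h_{i+1}z,\ h_iL_i(z)\bigr)<\varepsilon_i\qquad\text{for all }z\in W_{i+1}.
\end{equation}
This is possible because $W_{i+1}$ is finite and $h_i$ is a homeomorphism of $\partial X$.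

Let $Y_i=h_iZ_i=h_{i+1}Z_i$ and $\ell_{i+1}=h_{i+1}m_{i+1}=Y_i\cap Y_{i+1}$. In $Y_i$, $i\ge1$, the lines $\ell_i=h_im_i$ and $\ell_{i+1}=h_i\tau_i^{n_i}m_{i+1}$ lie over different base geodesics, so they are distinct and $(Y_i)$ is a chain. Since $\tau_{i+1}$ fixes $\partial Z_{i+1}\supset\partial m_{i+2}$ pointwise,
\[
\partial\ell_{i+2}=h_{i+2}\,\partial m_{i+2}=h_{i+1}\,\partial m_{i+2}.
\]
Let $e\in\partial m_{i+2}\subset W_{i+1}$. Applying \eqref{eq:approx} with indices $i,i-1,\dots,0$ to $e$, $L_ie$, $L_{i-1}L_ie,\dots$, we find that $h_{i+1}e$ is within $\varrho_0/4$ of $L_0L_1\cdots L_ie$. The point $L_ie$ has polar angle $\omega\in O_i$, and each of the $i$ remaining maps replaces the polar angle $\varphi$ by $\Delta-\varphi$. So $L_0\cdots L_ie$ lies in $P_0(\omega)\subset E_0$ if $i$ is even and in $P_0(\Delta-\omega)\subset E_1$ if $i$ is odd. Consequently, for $k\ge2$, any points $e_k\in\partial\ell_k$ and $e_{k+1}\in\partial\ell_{k+1}$ are at distance at least $\varrho_0/2$. No sequence $e_k\in\partial\ell_k$ converges, and by Lemma~\ref{lem:obstruction} $\partial X$ is not path connected. \qed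

\begin{remark}
The hypotheses on $\Delta$ enter only through the disjointness of $E_0$ and $E_1$. For $\Delta=0$ one gets $E_0=E_1=\{U_0\}$, in accordance with part (1). For $\Delta=\frac\pi2$ one has $b\in O_0$, $a\in O_1$ and $b=\Delta-a$, so $P_0(b)\subset E_0\cap E_1$ and the argument gives no information.
\end{remark}

\section{Horizontal lines: the boundary is path connected}\label{sec:horizontal}

Let $X=X_{0,0}$. The blocks are unscaled and the lines are horizontal, of the form $\mu\times\{t\}$. The orientation by $v$ plays no role any more; orientations of lines are chosen below.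

\subsection{Reduction to one chain}

Let $\mathcal R\subset\partial X$ be the union of the boundaries of all blocks. These are $2$-spheres, and adjacent ones share the two ends of a line, so $\mathcal R$ is path connected. Fix a block $Y_0$ and $x_0\in Y_0$ on no line, and let $\zeta\in\partial X\setminus\mathcal R$. By Lemma~\ref{lem:chain}(b) the ray $\zeta$ crosses all lines of a chain $Y_0,Y_1,\dots$, so $\zeta\in J$. We fix this chain. \emph{We must join $\zeta$ to $\mathcal R$ by a path.}

In $Y_i$, $i\ge1$, let $\mu_i$ and $\mu_i'$ be the base geodesics of $\ell_i$ and $\ell_{i+1}$, and let $d_i\ge0$ be the difference of their heights. Step $i$ is \emph{parallel} if $\mu_i=\mu_i'$; then $d_i\ge1$. Otherwise it is \emph{nonparallel}, and $\mu_i,\mu_i'$ are at distance at least $D_0$. If step $i$ is parallel and $\ell_i,\ell_{i+1}$ are oriented in parallel, a ray $\rho$ crossing both runs in the plane $\mu_i\times\mathbb R$ between them, so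
\begin{equation}\label{eq:parallel}
A_{i+1}(\rho)=A_i(\rho),\qquad\text{and $\rho$ advances by }d_i\cot A_i(\rho)\text{ along }\mu_i .
\end{equation}

\subsection{The flat case}

\begin{lemma}\label{lem:flat}
If all steps $i\ge k$ are parallel, then $\zeta$ is joined to $\mathcal R$ by a path.
\end{lemma}

\begin{proof}
For $i\ge k$ the strip between $\ell_i$ and $\ell_{i+1}$ in $\mu_i\times\mathbb R\subset Y_i$ is convex and isometric to $\mathbb R\times[0,d_i]$. Since $d_i\ge1$, the strips glued along the lines form a Euclidean half-plane with a natural map to $X$. A straight segment of the half-plane either lies in one strip or meets the lines transversally with equal angles before and after, so it is mapped to a geodesic by Snell's law. Thus the map is an isometric embedding, with closed convex image $Q$. The points $\zeta_i\in\ell_i$, $i\geq k$, lie in $Q$ and tend to infinity along $\zeta$, so the tail of $\zeta$ lies in $Q$. Hence $\zeta\in\partial Q$, an arc with endpoints $\partial\ell_k\subset\mathcal R$.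
\end{proof}

This case is the model for the general one. Orient the lines in parallel. Rays in the half-plane are ordered by which of them meets $\ell_i$ further ahead for large $i$; the ray that is ahead has the smaller crossing angle; the order makes $\partial Q$ an arc; and the top of the arc is the common forward end of the lines. In general there is no half-plane and no preferred way to orient $\ell_{i+1}$ given $\ell_i$. We shall recover the orientations, the order and the arc from the rays themselves, with $J$ in the place of $\partial Q$.

\subsection{The limit set}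

From now on \emph{infinitely many steps are nonparallel}.

\begin{lemma}\label{lem:J}
\begin{enumerate}
\item[(a)] Every $r\in J$ crosses every $\ell_i$.
\item[(b)] $J$ is connected.
\item[(c)] If $r\neq r'$ in $J$, then $d(r_i,r_i')\ge d(r_i,r')\to\infty$, where $d(\cdot,r')$ is the distance to the image of $r'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $r$ does not cross $\ell_k$. By Lemma~\ref{lem:chain}(a) it does not cross $\ell_i$ for $i\ge k$, and since $r\in\partial X_i^+$ this means $r\in\partial\ell_i$ for all $i\ge k$. Then $\mu_i$ and $\mu_i'$ share an end, so they are equal, for all $i\ge k$; a contradiction.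

(b) Let $\mathcal R_i\subset\partial X_i^+$ be the union of the boundaries of the blocks in $X_i^+$; it is path connected. We show that it is dense in $\partial X_i^+$; then $J$ is a nested intersection of compact connected sets, hence connected. A point of $\partial X_i^+\cap\mathcal R$ lies in $\mathcal R_i$, or in the boundary of a block of $X_i^-$ and hence in $\partial\ell_i\subset\mathcal R_i$. Let $r\in\partial X_i^+\setminus\mathcal R$. It crosses $\ell_i$, so its chain $Y_0',Y_1',\dots$ from Lemma~\ref{lem:chain}(b), with lines $\ell_j'$, has $\ell_i'=\ell_i$, and $Y_j'\subset X_i^+$ for $j\ge i$. Follow $r$ up to $\ell'_{j+1}$, and then prolong its segment in $Y_j'$ to a ray of the manifold $Y_j'$. This is a local geodesic, hence a ray from $x_0$, and it ends in $\partial Y_j'\subset\mathcal R_i$. These rays agree with $r$ for longer and longer times, so they converge to $r$.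

(c) The function $t\mapsto d(r(t),r')$ is convex, vanishes at $0$, and is not identically zero, so it tends to infinity; and the crossing times of $r$ tend to infinity.
\end{proof}

Suppose $J=\{\zeta\}$. Choose $e_i\in\partial\ell_i$ and paths $c_i\subset\partial Y_i$ from $e_i$ to $e_{i+1}$. The nested compact sets $\partial X_i^+\supset c_i$ intersect in $\{\zeta\}$, so every neighborhood of $\zeta$ contains $c_i$ for large $i$, and the concatenation $c_1c_2\cdots$, completed by $\zeta$, is a path from $\mathcal R$ to $\zeta$. From now on \emph{$J$ has at least two points}.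

\subsection{Two rays diverge}

Let $\rho,r$ be rays from $x_0$ that cross $\ell_i$ at distinct points. Orient $\ell_i$ and let $\delta_i(\rho,r)$ be the crossing angle of the ray that is behind minus the crossing angle of the ray that is ahead. Reversing the orientation exchanges behind with ahead and replaces each angle $A$ by $\pi-A$, so $\delta_i$ does not depend on the orientation; it is symmetric in $\rho,r$. In the half-plane $\delta_i$ is a positive constant. In general, curvature can only increase it. The next lemma does not use that the lines are horizontal.

\begin{lemma}\label{lem:diverge}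
Let $\rho,r$ cross $\ell_i$ with $\rho_i\neq r_i$. Then $\delta_i(\rho,r)>0$. If both cross $\ell_{i+1}$, then $\rho_{i+1}\ne r_{i+1}$, $\delta_{i+1}(\rho,r)\ge\delta_i(\rho,r)$ and $d(\rho_{i+1},r)\ge d(\rho_i,r)$.
\end{lemma}

\begin{proof}
The function $t\mapsto d(\rho(t),r)$ is convex, nonnegative and zero at $0$, hence nondecreasing. It is positive at $\rho_i$, since $r$ meets $\ell_i$ only at $r_i$. This gives the inequality for distances and $\rho_{i+1}\neq r_{i+1}$.

At any line $\ell_j$ that the two rays cross at distinct points, consider the segment $[\rho_j,r_j]\subset\ell_j$. If, say, $\rho_j$ is behind, the outgoing parts of the rays make with this segment the angles $A_j(\rho)$ and $\pi-A_j(r)$, with sum $\pi+\delta_j$. By Snell's law the incoming parts make the supplementary angles, with sum $\pi-\delta_j$.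

So the triangle $x_0,\rho_i,r_i$ has angle sum $\pi-\delta_i$ at $\rho_i$ and $r_i$. If $\delta_i\le0$, then by (C3) the comparison angles at $\rho_i,r_i$ have sum at least $\pi$, so the comparison angle at $x_0$ is $0$. Then the comparison triangle is degenerate and one of $\rho_i,r_i$ lies on the segment from $x_0$ to the other. That segment meets $\ell_i$ twice, contradicting Lemma~\ref{lem:local}(b). So $\delta_i>0$. The quadrilateral $\rho_i,r_i,r_{i+1},\rho_{i+1}$ in $Y_i$ has angle sum $(\pi+\delta_i)+(\pi-\delta_{i+1})\le2\pi$ by (C3), so $\delta_i\le\delta_{i+1}$.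
\end{proof}

\subsection{Nonparallel steps orient the lines}

Let step $i$ be nonparallel, and orient $\ell_i,\ell_{i+1}$ arbitrarily. Identify $\ell_i$ with $\mu_i$ and $\ell_{i+1}$ with $\mu_i'$ by projection, which is an isometry. For points $y,y'$ of an oriented line, $y<y'$ means that $y$ is behind $y'$, and $y'-y$ is the signed distance. Let $p\in\ell_i$ and $q\in\ell_{i+1}$ correspond to the ends of the common perpendicular of $\mu_i,\mu_i'$. For a ray $\rho$ crossing both lines let
\begin{itemize}
\item $\phi(\rho)\in[0,\frac\pi2)$ be the angle of $[\rho_i,\rho_{i+1}]$ with the horizontal,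
\item $\sigma(\rho)\ge D_0$ the length of its projection $[\bar\rho_i,\bar\rho_{i+1}]$, and $\kappa(\rho)$ the angle of the projection with $\dot\mu_i$ at $\bar\rho_i$,
\item $f(\rho)\in\ell_i$ the foot of $\bar\rho_{i+1}$ on $\mu_i$, and $f'(\rho)\in\ell_{i+1}$ the foot of $\bar\rho_i$ on $\mu_i'$.
\end{itemize}
Because the lines are horizontal, the height to be overcome is $d_i$ for every ray, and \eqref{eq:angle} simplifies:
\begin{equation}\label{eq:step}
\tan\phi(\rho)=\frac{d_i}{\sigma(\rho)},\qquad\cos A_i(\rho)=\cos\phi(\rho)\cos\kappa(\rho),\qquad\phi(\rho)\le A_i(\rho)\le\phi(\rho)+\kappa(\rho).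
\end{equation}
The left inequality holds because $\cos\phi\cos\kappa\le\cos\phi$, and the right one is the triangle inequality for angles, through the horizontal projection of the direction of travel. At $\ell_{i+1}$ the horizontal part of the direction of travel points away from $\bar\rho_i$. So (H1) and (H3) give
\begin{equation}\label{eq:feet}
\begin{gathered}
\operatorname{sgn}\cos A_i(\rho)=\operatorname{sgn}(f(\rho)-\rho_i),\qquad \operatorname{sgn}\cos A_{i+1}(\rho)=\operatorname{sgn}(\rho_{i+1}-f'(\rho)),\\
|f(\rho)-p|\le K,\qquad|f'(\rho)-q|\le K .
\end{gathered}
\end{equation}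
In words: up to the error $K$, a ray leans toward $p$ as it leaves $\ell_i$ and away from $q$ as it reaches $\ell_{i+1}$.

\begin{lemma}\label{lem:sign}
Let step $i$ be nonparallel, and let $\rho,r$ cross $\ell_i,\ell_{i+1}$ with $d(\rho_i,r_i)>2K$. Then $\cos A_i(\rho)$ and $\cos A_i(r)$ are nonzero and have the same sign.
\end{lemma}

\begin{proof}
Orient $\ell_i$ so that $\rho_i<r_i$. By Lemma~\ref{lem:diverge}, $\cos A_i(\rho)<\cos A_i(r)$. If the two numbers are neither both positive nor both negative, then $\cos A_i(\rho)\le0\le\cos A_i(r)$. By \eqref{eq:feet}, $f(\rho)\le\rho_i<r_i\le f(r)$ and $f(r)-f(\rho)\le2K$, so $d(\rho_i,r_i)\le2K$.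
\end{proof}

\begin{corollary}\label{cor:sign}
Let $r,r'\in J$ satisfy $d(r_i,r_i')>2K$ for all $i\ge k$. Then for each $i\ge k$, $\cos A_i(r)$ and $\cos A_i(r')$ are nonzero and have the same sign.
\end{corollary}

\begin{proof}
Let $j\ge i$ be the first nonparallel step and orient $\ell_i,\dots,\ell_j$ in parallel. By \eqref{eq:parallel}, $A_i=A_j$ for both rays. Apply Lemma~\ref{lem:sign} at step $j$.
\end{proof}

Fix $r^0\in J$. By Lemma~\ref{lem:J}(c) and Corollary~\ref{cor:sign}, applied to $r^0$ and a second point of $J$, there is $i_0$ with $\cos A_i(r^0)\ne0$ for $i\ge i_0$. \emph{For $i\ge i_0$ orient $\ell_i$ so that $A_i(r^0)<\frac\pi2$.} By \eqref{eq:parallel}, across a parallel step the lines are then oriented in parallel. By Lemma~\ref{lem:J}(c) and Corollary~\ref{cor:sign} again,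
\begin{equation}\label{eq:acute}
\text{every }r\in J\text{ has }A_i(r)<\tfrac\pi2\text{ for all large }i .
\end{equation}

\subsection{The order of two rays does not flip}

To order $J$ we need to know that a ray that is behind on $\ell_i$ is still behind on $\ell_{i+1}$. In a nonparallel step the orientations of the two lines are related only through $r^0$, so this needs proof. The idea is to compare horizontal lengths in two ways. A ray far behind has a projection that nearly follows $\mu_i$, so its larger crossing angle must come from a steeper slope; as both rays overcome the same height, its projection is shorter. But by (H2) projections essentially pass through $p$ and $q$, so a ray that starts far behind and ends far ahead has the longer projection. For $\delta>0$ fix $\Lambda(\delta)>4K+c_0$ with $1/\sinh(\Lambda(\delta)-2K)<\delta$.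

\begin{lemma}\label{lem:noflip}
Let $\delta>0$, $\Lambda=\Lambda(\delta)$ and $i\ge i_0$. Let $\rho,r'$ cross $\ell_i$ and $\ell_{i+1}$, with
\[
A_i(r'),A_{i+1}(r')<\tfrac\pi2,\qquad d(\rho_i,r_i'),\,d(\rho_{i+1},r'_{i+1})\ge\Lambda,\qquad\rho_i<r_i',\qquad A_i(\rho)\ge A_i(r')+\delta .
\]
Then $\rho_{i+1}<r'_{i+1}$.
\end{lemma}

\begin{proof}
If the step is parallel, $\rho$ advances by $d_i\cot A_i(\rho)<d_i\cot A_i(r')$, by \eqref{eq:parallel}.

Let the step be nonparallel, and put $L=r_i'-\rho_i\ge\Lambda$ and $L'=d(\rho_{i+1},r'_{i+1})\ge\Lambda$. By \eqref{eq:feet}, $r'_i<f(r')\le f(\rho)+2K$, so $f(\rho)-\rho_i\ge L-2K\ge\Lambda-2K>0$. By (H1), $\kappa(\rho)<1/\sinh(\Lambda-2K)<\delta$. With \eqref{eq:step},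
\[
\phi(\rho)\ge A_i(\rho)-\kappa(\rho)>A_i(\rho)-\delta\ge A_i(r')\ge\phi(r')\ge0 .
\]
Hence $d_i>0$ and $\sigma(\rho)<\sigma(r')$.

Suppose that $\rho_{i+1}$ is ahead of $r'_{i+1}$. Put $s=r'_i-p$ and $t=r'_{i+1}-q$, so that $\rho_i-p=s-L$ and $\rho_{i+1}-q=t+L'$. By \eqref{eq:feet}, $s<f(r')-p\le K$ and $t>f'(r')-q\ge-K$. Then $|s-L|-|s|$ equals $L$ if $s\le0$ and $L-2s$ if $0<s<K$, so it is at least $L-2K$. In the same way $|t+L'|-|t|$ equals $L'$ if $t\ge0$ and $L'-2|t|$ if $-K<t<0$, so it is at least $L'-2K$. By the lower bound in (H2) for $\rho$ and the upper bound for $r'$,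
\[
\sigma(\rho)-\sigma(r')\ge(L-2K)+(L'-2K)-c_0>0,
\]
a contradiction.
\end{proof}

\subsection{$J$ is an arc}

Let $r\ne r'$ in $J$. By Lemma~\ref{lem:J}(c) there is $k_0$ with $r_{k_0}\neq r'_{k_0}$, and by Lemma~\ref{lem:diverge}, $\delta_i(r,r')\ge\delta:=\delta_{k_0}(r,r')>0$ for $i\ge k_0$. For all large $i$ we have $d(r_i,r_i')\ge\Lambda(\delta)$ and $A_i(r),A_i(r')<\frac\pi2$, so Lemma~\ref{lem:noflip} applies with the ray that is behind on $\ell_i$ in the role of $\rho$. Hence which of $r_i,r_i'$ is ahead is eventually constant. Write $r<r'$ if $r_i<r'_i$ for all large $i$. This is a strict total order on $J$.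

The order must be related to the topology. The next lemma says that being behind $r'$ is an open condition, with uniform estimates. It is stated for rays $\rho$ that need not lie in $J$, because in the last step it is applied to rays ending in $\partial Y_i$.

\begin{lemma}\label{lem:behind}
Let $r<r'$ in $J$. There are $\delta>0$, $k\ge i_0$ and an open neighborhood $V$ of $r$ in $\partial X$ such that $A_i(r')<\frac\pi2$ for all $i\ge k$, and such that for all $\rho\in V$ and all $i\ge k$ for which $\rho$ crosses $\ell_i$,
\[
r_i'-\rho_i\ge\Lambda(\delta)\qquad\text{and}\qquad A_i(\rho)\ge A_i(r')+\delta .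
\]
\end{lemma}

\begin{proof}
Let $2\delta=\delta_{k_0}(r,r')$ for some $k_0$ with $r_{k_0}\ne r'_{k_0}$, and $\Lambda=\Lambda(\delta)$. Choose $k\ge\max(k_0,i_0)$ with $r_k<r'_k$, $d(r_k,r')>\Lambda$, and $A_i(r')<\frac\pi2$ for $i\ge k$. Then $A_k(r)-A_k(r')=\delta_k(r,r')\ge2\delta$. By Lemma~\ref{lem:chain}(c) there is an open $V\ni r$ such that each $\rho\in V$ crosses $\ell_k$ with $\rho_k<r_k'$, $d(\rho_k,r')>\Lambda$ and $\delta_k(\rho,r')=A_k(\rho)-A_k(r')>\delta$. By Lemma~\ref{lem:chain}(a) the indices $i\ge k$ at which $\rho$ crosses form an interval starting at $k$, and for them Lemma~\ref{lem:diverge} gives $d(\rho_i,r'_i)\ge d(\rho_i,r')\ge\Lambda$ and $\delta_i(\rho,r')\ge\delta$. If $\rho_i<r'_i$, then $A_i(\rho)-A_i(r')=\delta_i(\rho,r')\ge\delta$, and if moreover $\rho$ crosses $\ell_{i+1}$, Lemma~\ref{lem:noflip} gives $\rho_{i+1}<r'_{i+1}$. Induction on $i$ finishes the proof.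
\end{proof}

\begin{lemma}\label{lem:open}
For $r\in J$ the sets $\{\rho\in J:\rho<r\}$ and $\{\rho\in J:\rho>r\}$ are open in $J$.
\end{lemma}

\begin{proof}
If $\rho^0<r$, apply Lemma~\ref{lem:behind} to this pair. Points of $V\cap J$ cross all lines and are behind $r$ on $\ell_i$ for $i\ge k$, so they are less than $r$.

For the second set the moving ray is the one ahead, so its crossing angles must be shown to be acute. Let $r<r'$, let $2\delta=\delta_{k_0}(r,r')$ as above and $\Lambda=\Lambda(\delta)$. Choose $k\ge\max(k_0,i_0)$ with $r_k<r'_k$, $d(r_k',r)>\Lambda$, and $A_i(r)<\frac\pi2$ for $i\ge k$. By Lemma~\ref{lem:chain}(c), every $\rho\in J$ near $r'$ has $r_k<\rho_k$, $d(\rho_k,r)>\Lambda$ and $\delta_k(r,\rho)\ge\delta$. By Lemma~\ref{lem:diverge}, $d(\rho_i,r_i)\ge d(\rho_i,r)\ge\Lambda>2K$ and $\delta_i(r,\rho)\ge\delta$ for $i\ge k$. By Corollary~\ref{cor:sign}, $A_i(\rho)<\frac\pi2$ for $i\ge k$. Lemma~\ref{lem:noflip}, with $r$ as the ray behind and $\rho$ as the ray ahead, shows by induction that $r_i<\rho_i$ for all $i\ge k$, that is, $r<\rho$.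
\end{proof}

Recall that a \emph{continuum} is a compact connected Hausdorff space, and a \emph{cut point} is a point whose complement is disconnected. A continuum with more than one point has at least two non-cut points, and a metrizable continuum with exactly two non-cut points is an arc (R.~L.~Moore; see \cite[Ch.~VI]{Nad}).

\begin{proposition}\label{prop:arc}
$J$ is an arc.
\end{proposition}

\begin{proof}
$J$ is a metrizable continuum with more than one point. If $r\in J$ is neither the largest nor the smallest element, Lemma~\ref{lem:open} writes $J\setminus\{r\}$ as a disjoint union of two nonempty open sets. So $J$ has at most two non-cut points.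
\end{proof}

\subsection{A path from $\mathcal R$ to the top of $J$}

It remains to reach one point of $J$ from $\mathcal R$. Guided by the half-plane, we join the forward ends $\ell_i^+$ of the lines, $i\ge i_0$, along the equators of the blocks, avoiding the backward ends $\ell_i^-$. In $\partial Y_i$ the ends of $\ell_i$ and $\ell_{i+1}$ are the equatorial points over the ends of $\mu_i$ and $\mu_i'$. If step $i$ is parallel, $\ell_i^+=\ell_{i+1}^+$, and we let $c_i$ be the constant path. If it is nonparallel, let $c_i$ be the arc of the equator of $\partial Y_i$ from $\ell_i^+$ to $\ell_{i+1}^+$ that does not contain $\ell_i^-$. In this case $c_i\setminus\{\ell_i^+\}$ lies in one of the two arcs of $\partial\mathbb H^2\setminus\partial\mu_i$, and by (H1) the foot on $\mu_i$ moves monotonically backward along $c_i$ until it reaches the foot of $\ell_{i+1}^+$. By (H3),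
\begin{equation}\label{eq:arcfoot}
\text{the foot on $\mu_i$ of every }\xi\in c_i\setminus\{\ell_i^+\}\text{ is not behind }p-K .
\end{equation}

\begin{lemma}\label{lem:max}
If $\xi_n\in c_{i_n}$, $i_n\to\infty$ and $\xi_n\to r$, then $r$ is the largest element of $J$.
\end{lemma}

\begin{proof}
Since $c_i\subset\partial X_i^+$ and these sets are closed and nested, $r\in J$. A constant path $c_i$ is the initial point of $c_j$ for the next nonparallel step $j$, so we may assume that all steps $i_n$ are nonparallel. Moving $\xi_n$ within $c_{i_n}$ by less than $1/n$, we may assume $\xi_n\neq\ell_{i_n}^+$.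

Suppose $r<r'$ for some $r'\in J$. Take $\delta,k,V$ from Lemma~\ref{lem:behind}, and let $n$ be so large that $\rho=\xi_n\in V$ and $i=i_n\ge k$. Since $\rho\in\partial Y_i\setminus\partial\ell_i$, it crosses $\ell_i$, so $r_i'-\rho_i\ge\Lambda=\Lambda(\delta)$ and $A_i(\rho)\ge\delta$. After $\rho_i$ the ray $\rho$ runs in $Y_i$ to an equatorial point, so it is horizontal, and $A_i(\rho)$ is the angle in $\mathbb H^2$ at $\bar\rho_i$ between $\dot\mu_i$ and the direction to $\xi_n$. Let $y$ be the foot of $\xi_n$. As $A_i(r')<\frac\pi2$, \eqref{eq:feet} and \eqref{eq:arcfoot} give $r'_i<f(r')\le p+K\le y+2K$. So $y-\rho_i\ge\Lambda-2K>0$, and by (H1) $A_i(\rho)<1/\sinh(\Lambda-2K)<\delta$, a contradiction. So no element of $J$ exceeds $r$, and the order is total.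
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
By Lemma~\ref{lem:flat} and the case $J=\{\zeta\}$ treated after Lemma~\ref{lem:J}, we may assume that infinitely many steps are nonparallel and that $J$ has at least two points. By compactness of $\partial X$, sequences as in Lemma~\ref{lem:max} exist, so $J$ has a largest element $r^{\max}$. Every open neighborhood of $r^{\max}$ contains $c_i$ for all large $i$: otherwise points $\xi_n\in c_{i_n}$ outside it would accumulate at a point outside it, which is $r^{\max}$ by Lemma~\ref{lem:max}. Hence the concatenation $c_{i_0}c_{i_0+1}\cdots$, completed by $r^{\max}$, is a path from $\ell_{i_0}^+\in\mathcal R$ to $r^{\max}$. By Proposition~\ref{prop:arc}, $r^{\max}$ is joined to $\zeta$ inside $J$. So every point of $\partial X_{0,0}$ is joined by a path to the path connected set $\mathcal R$.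
\end{proof}

\begin{remark}
The hypothesis $\beta_1=\beta_2=0$ enters the main case through \eqref{eq:step} and \eqref{eq:feet}, and through the fact that the ends of lines lie on the equators. For slanted lines the height difference between a point of $\ell_i$ and a point of $\ell_{i+1}$ depends on the points, so a steeper ray need not have a shorter projection, and the comparison in Lemma~\ref{lem:noflip} is lost.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BH} Bridson--Haefliger, II.11.1.

\bibitem{Geo} Ross Geoghegan, \emph{Semistability and CAT(0) Geometry}, arXiv:1703.07003 (2017).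

\bibitem{Nad} Nadler, \emph{Continuum Theory}, Ch.~VI.

\end{thebibliography}
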